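# Lachlan's class $\mathcal D$ and the model-complete cores of structures interpretable over equality

Throughout, structures are countable with a countable relational signature, and finite structures count as $\omega$-categorical. Definable means first-order definable, without parameters unless parameters are mentioned. I use the Ryll-Nardzewski theorem freely: a countable structure is $\omega$-categorical iff its automorphism group has finitely many orbits on $n$-tuples for each $n$, and then the definable relations are exactly the invariant ones.

## 1. A first guess, tested: pure sets, pairs, and a $\mathbb Z/4$-cover of the pairs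

Take an $\omega$-categorical, $\omega$-stable structure all of whose minimal building blocks are sets without structure. One would guess that the structure can itself be built inside a set without structure. Let us make this precise.

**Definition (interpretation).** An interpretation of $\mathfrak A$ in $\mathfrak M$ is a definable set $\Delta\subseteq M^d$ with a surjection $\pi:\Delta\to A$ such that the pullbacks to $\Delta$ of equality and of every relation of $\mathfrak A$ are definable in $\mathfrak M$. A structure is *interpretable over equality* if it has an interpretation in $(\mathbb N;=)$.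

**Definition (interdefinable, bidefinable).** Two structures are *interdefinable* if they have the same domain and the same definable relations; they are *bidefinable* if one is interdefinable with an isomorphic copy of the other. A *pure set* is a structure $(A;=)$ with empty signature.

**Definition (strongly and strictly minimal).** A complete theory is *strongly minimal* if it has infinite models and in every model each subset of the domain that is definable with parameters is finite or cofinite. A structure is strongly minimal if its theory is. It is *strictly minimal* if moreover its automorphism group acts primitively on its domain.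

**Definition (Lachlan's class).** $\mathcal D$ is the class of $\omega$-categorical $\omega$-stable structures $\mathfrak A$ such that every strictly minimal structure interpretable in $\mathfrak A$ with parameters is bidefinable with a pure set.

An infinite pure set is strictly minimal. Here is what the last condition excludes. Let $V$ be a vector space of countably infinite dimension over $\mathbb F_2$, and consider $V\setminus\{0\}$ with the relation $x+y=z$. It is $\omega$-categorical, because an isomorphism between finite subspaces extends to $V$. For a finite set with span $A$, the pointwise stabilizer of $A$ is transitive on $V\setminus A$, so sets definable over that finite set are finite or cofinite; since there are finitely many orbits of parameters, for each formula the sizes of the finite instances and of the finite complements are bounded, and the structure is strongly minimal. Two distinct nonzero vectors are linearly independent, so the automorphism group is 2-transitive, hence primitive. But $x+y=z$ is not invariant under all permutations, so this strictly minimal structure is not bidefinable with a pure set, and no structure that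 interprets it is in $\mathcal D$.

**The guess:** $\mathcal D$ is the class of structures interpretable over equality.

One inclusion is available. The problem treated here comes from Manuel Bodirsky, Bertalan Bodor, Paolo Marimon, "Taking model-complete cores", arXiv:2512.21278 (2025), and it gives as known that even the closure of the class of structures interpretable over equality under taking model-complete cores (defined in Section 2) is contained in $\mathcal D$. So let us test the other inclusion on small structures.

* Finite structures: represent the $i$-th of $l$ elements by the tuples $(w_0,\dots,w_l)$ such that $i$ is the unique index $\ge 1$ with $w_0=w_i$. I call this *coding tags*. Finite structures pass.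
* Infinitely many classes of size 2: $\mathbb N\times\{0,1\}$, with tags. Passes.
* Infinitely many infinite classes: $\mathbb N^2$ with "same first coordinate". Passes.
* Unordered pairs from $\mathbb N$ with "the pairs meet": a quotient of the set of injective pairs. Passes.

Now put a finite fiber over each unordered pair, but glue it in a twisted way.

**Example $\mathfrak Z$.** The domain is $\mathbb Q\sqcup\binom{\mathbb Q}{2}\times\mathbb Z/4$. For $x=(\{p<q\},i)$ let the *first point* of $x$ be $p$ if $i$ is even and $q$ if $i$ is odd; the other one is its second point. The relations are $F(x,a)$: "$a$ is the first point of $x$"; $G(x,b)$: "$b$ is the second point of $x$"; and $s(x,y)$: $y=(\{p,q\},i+1)$. We also write $y=s(x)$. So $s$ is a 4-cycle on each fiber, and each application of $s$ exchanges first and second point.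

The order of $\mathbb Q$ was used to write $\mathfrak Z$ down, but any $\sigma\in\mathrm{Sym}(\mathbb Q)$ lifts to an automorphism: map $(\{p<q\},i)$ to $(\{\sigma p,\sigma q\},i)$ if $\sigma p<\sigma q$, and to $(\{\sigma p,\sigma q\},i+1)$ if $\sigma p>\sigma q$. In the second case an even $i$ has first point $p$, and $i+1$ is odd, so the image has first point $\max(\sigma p,\sigma q)=\sigma p$; odd $i$ is similar. The order automorphisms of $\mathbb Q$ alone already have finitely many orbits on $n$-tuples, so $\mathfrak Z$ is $\omega$-categorical.

*$\mathfrak Z$ is not interpretable over equality.* Suppose $\pi:\Delta\to\mathfrak Z$ is an interpretation, $\Delta\subseteq\mathbb N^d$. Then $\mathrm{Sym}(\mathbb N)$ acts on $\mathfrak Z$ by automorphisms via $\alpha\cdot\pi(t)=\pi(\alpha t)$. If every transposition fixed every point of the sort $\mathbb Q$, then so would every finitely supported permutation. Two tuples in the same orbit of $\mathrm{Sym}(\mathbb N)$ on $\Delta$ differ by a finitely supported permutation, and there are finitely many orbits, so the sort $\mathbb Q$ would be finite. Hence some transposition $\tau$ moves some $p$ in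 $\mathbb Q$ to some $q\ne p$, and then $\tau q=p$. Let $x$ lie in the fiber over $\{p,q\}$ with first point $p$. Then $\tau x$ lies in the same fiber and has first point $q$, so $\tau x=s^c(x)$ with $c$ odd. Since $\tau$ commutes with $s$, $\tau^2x=s^{2c}(x)=s^2(x)\neq x$. But $\tau^2=1$, a contradiction.

We shall see in Section 2 that $\mathfrak Z\in\mathcal D$. So the guess is wrong, and how $\mathfrak Z$ gets into $\mathcal D$ tells us how to repair it.

## 2. Model-complete cores, and the corrected statement

**Definition (model-complete core).** A theory $T$ is a *model-complete core theory* if every first-order formula is equivalent modulo $T$ to an existential positive formula. An $\omega$-categorical structure is a *model-complete core* if its theory is one.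

Every $\omega$-categorical structure $\mathfrak B$ is homomorphically equivalent to a model-complete core $\mathfrak C$ (each maps homomorphically to the other). This $\mathfrak C$ is $\omega$-categorical and unique up to isomorphism; it is called *the model-complete core of* $\mathfrak B$.

For example, $(\mathbb N;\neq)$ is a model-complete core: every formula is equivalent to a positive combination of $=$ and $\ne$, and falsity is $\exists x\,(x\neq x)$. The pure set $(\mathbb N;=)$ is not one: it is homomorphically equivalent to a single point. The two are interdefinable. So the signature matters for cores, and a statement comparing cores with $\mathcal D$ has to be up to interdefinability.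

**The structure $\mathfrak C^\circ$.** For a structure $\mathfrak C$ let $\mathfrak C^\circ$ have the same domain and one relation symbol for every $\emptyset$-definable relation of nonzero arity. If $\mathfrak C$ is $\omega$-categorical, then $\mathfrak C^\circ$ is a model-complete core: a formula with free variables is equivalent to an atomic one, and a sentence is equivalent to $\exists x\,(x=x)$ or to $\exists x\,R(x)$ with $R$ the empty unary relation. Clearly $\mathfrak C^\circ$ and $\mathfrak C$ are interdefinable.

**The example $\mathfrak Z$, continued.** Write $N^{(k)}$ for the set of injective $k$-tuples from $N$. Let $B=\mathbb Q\sqcup\bigsqcup_{i\in\mathbb Z/4}\mathbb Q^{(2)}$, and write $(i,(u,v))$ for elements of the $i$-th copy. Compared with $\mathfrak Z$, we have forgotten that $(u,v)$ and $(v,u)$ give the same pair. Define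
$$h:\mathfrak Z\to B,\quad h(q)=q,\quad h(\{p<q\},i)=(i,(p,q)),$$
$$g:B\to\mathfrak Z,\quad g(u)=u,\quad g(i,(u,v))=(\{u,v\},x_{uv}+i),$$
where $x_{uv}=0$ if $u<v$ and $x_{uv}=1$ if $u>v$. For $\sigma\in\mathrm{Sym}(\mathbb Q)$, acting coordinatewise on $B$, the map $g\sigma h$ is exactly the lift of $\sigma$ written down in Section 1. So $g\sigma h$ is an automorphism of $\mathfrak Z$ for every $\sigma$.

Now put on $B$, for each relation $R$ of $\mathfrak Z^\circ$, the relation $\{\sigma h(\bar c):\bar c\in R,\ \sigma\in\mathrm{Sym}(\mathbb Q)\}$. Then $h$ is a homomorphism from $\mathfrak Z^\circ$, and $g$ is a homomorphism to $\mathfrak Z^\circ$ because $g\sigma h$ preserves $R$. The relations on $B$ are $\mathrm{Sym}(\mathbb Q)$-invariant, so this structure is interpretable over equality (tags and injective tuples; details in Section 5, Step 3). Hence $\mathfrak Z^\circ$ is its model-complete core. By the known inclusion, and because membership in $\mathcal D$ depends only on the definable relations, $\mathfrak Z\in\mathcal D$.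

So the class of structures interpretable over equality is too small, and the repaired candidate adds the cores. The problem reads: *prove or disprove that Lachlan's class $\mathcal D$ equals the class of structures that are interdefinable with model-complete cores of structures interpretable over equality.* The statement is **true**, in the following form.

**Theorem 1 (Main Theorem).** For a countable structure $\mathfrak C$ the following are equivalent.

1. $\mathfrak C\in\mathcal D$.
2. $\mathfrak C$ is interdefinable with the model-complete core of a structure interpretable over equality.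
3. $\mathfrak C$ is stable and interpretable (without parameters) in $(\mathbb Q;<)$.

Moreover, the structure in (2) can be chosen with domain a finite disjoint union $\bigsqcup_\lambda\mathbb N^{(k_\lambda)}$ on which $\mathrm{Sym}(\mathbb N)$ acts coordinatewise by automorphisms, with all $k_\lambda\le n$, where $n$ is the maximal $U$-rank of an element of $\mathfrak C$.

Two things are taken from outside. The implication (2)⇒(1) is the known inclusion quoted above, together with closure of $\mathcal D$ under interdefinability. And we use from Cherlin–Harrington–Lachlan, *$\aleph_0$-categorical, $\aleph_0$-stable structures*, Ann. Pure Appl. Logic 28 (1985), that every such structure has finite Morley rank.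

**Finite structures.** If $\mathfrak C$ is finite, (1)–(3) all hold: no infinite structure is interpretable in $\mathfrak C$; for (2) take $\mathfrak C^\circ$ itself, whose domain is a union of copies of the one-point set $\mathbb N^{(0)}$ and which is interpretable by tags; the same tags work over $(\mathbb Q;<)$. From now on $\mathfrak C$ is infinite.

The plan is to extract from $\mathfrak Z$ the useful feature: its elements were named by finite subsets of a linear order, in an order-invariant way. Sections 4 and 5 show that a stable structure with such a naming is a core over equality. Sections 6 and 7 show that every infinite structure in $\mathcal D$ has such a naming.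

## 3. The stability theory that we need

Let $T=\mathrm{Th}(\mathfrak C)$ be $\omega$-categorical and stable, and let $\mathcal M\succ\mathfrak C$ be a saturated, strongly homogeneous uncountable model. In $\mathcal M^{eq}$ every class of an $\emptyset$-definable equivalence relation on tuples is an element; in particular a finite set of tuples has a *code* in $\mathcal M^{eq}$, an element fixed by exactly those automorphisms that preserve the set. We compute $\operatorname{acl}$ and $\operatorname{dcl}$ in $\mathcal M^{eq}$. Elements of $\mathcal M$ itself are *home* elements. Parameter sets are countable, and tuples may be indexed by countable sets; $\equiv$ means equality of types of equally indexed tuples, $\equiv_A$ equality of types over $A$. We write $X\perp_ZY$ if $X$ is independent from $Y$ over $Z$ (non-forking).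

* **(F1)** *Forking calculus in stable theories.* Independence is symmetric and monotone; $X\perp_ZYW$ iff $X\perp_ZY$ and $X\perp_{ZY}W$; sets may be replaced by their algebraic closures; $x\perp_Zx$ implies $x\in\operatorname{acl}(Z)$; every type has a non-forking extension to any larger set. Types over algebraically closed sets (in $\mathcal M^{eq}$) are *stationary*: they have exactly one non-forking extension to each larger set.
* **(F2)** If $\mathrm{tp}(a/B)$ is finitely satisfiable in $A\subseteq B$, then $a\perp_AB$. (The type extends to a global type finitely satisfiable in $A$. That type is $A$-invariant, so it contains no formula dividing over $A$: by invariance it would contain all its $A$-conjugates. Hence it contains no formula forking over $A$.)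
* **(F3)** If $M\preceq\mathcal M$, then $\operatorname{acl}(M)=\operatorname{dcl}(M)$.

If $T$ is $\omega$-stable, we have moreover:

* **(F4)** For finite $a$ and any $B$ there is a finite $B_0\subseteq B$ with $a\perp_{B_0}B$. A type over a finite set $A$ has only finitely many extensions to $\operatorname{acl}(A)$.
* **(F5)** The *canonical base* $e=\mathrm{Cb}(\mathrm{stp}(a/A))$ of the strong type $\mathrm{stp}(a/A)=\mathrm{tp}(a/\operatorname{acl}(A))$ is a finite tuple of $\operatorname{acl}(A)$, determined up to interdefinability. It is the same for parallel strong types (those with a common non-forking extension). For algebraically closed $A_0\subseteq\operatorname{acl}(A)$, $a\perp_{A_0}A$ iff $e\in A_0$. It lies in $\operatorname{dcl}$ of any Morley sequence of $\mathrm{stp}(a/A)$.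

We need two lemmas in the stable setting. The first spreads independence from a construction to all down-sets.

**Lemma 2.** Let $P=\{y_0,\dots,y_N\}$ be a finite poset with $y_j<y_i\Rightarrow j<i$. Let $X_y$ be sets, increasing in $y$, with
$$X_{y_i}\perp_{\bigcup_{z<y_i}X_z}\bigcup_{j<i}X_{y_j}\quad\text{for all }i.$$
For down-sets $\mathcal H$ put $X_{\mathcal H}=\bigcup_{y\in\mathcal H}X_y$. Then $X_{\mathcal H_1}\perp_{X_{\mathcal H_1\cap\mathcal H_2}}X_{\mathcal H_2}$ for all down-sets $\mathcal H_1,\mathcal H_2$.

**Proof.** We show by induction on $i$ the statement for the down-sets $\mathcal H_k\cap\{y_0,\dots,y_i\}$; before the first stage all sets are empty. Let $A_1,A_2,A_0$ be the sets for $\mathcal H_1,\mathcal H_2,\mathcal H_1\cap\mathcal H_2$ at stage $i-1$, so $A_1\perp_{A_0}A_2$. Put $y=y_i$ and $\partial=\bigcup_{z<y}X_z$. By hypothesis $X_y\perp_\partial A_1A_2$.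

If $y\in\mathcal H_1\setminus\mathcal H_2$, then $\partial\subseteq A_1$ because $\mathcal H_1$ is a down-set. So $X_y\perp_{A_1}A_2$, and with $A_1\perp_{A_0}A_2$ we get $A_1X_y\perp_{A_0}A_2$. The case $y\in\mathcal H_2\setminus\mathcal H_1$ is symmetric.

If $y$ is in both, then $\partial\subseteq A_0$, so again $X_y\perp_{A_1}A_2$ and $A_1X_y\perp_{A_0}A_2$; hence $A_1X_y\perp_{A_0X_y}A_2X_y$.

If $y$ is in neither, nothing changes. ∎

The second lemma gives uniqueness of non-forking extensions over a base that need not be algebraically closed, provided the larger set defines no new elements of the algebraic closure of the base.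

**Lemma 3.** Let $A\subseteq B$ with $\operatorname{acl}(A)\cap\operatorname{dcl}(B)\subseteq\operatorname{dcl}(A)$. If $u\equiv_Av$, $u\perp_AB$ and $v\perp_AB$, then $u\equiv_Bv$.

**Proof.** Let $\sigma\in\mathrm{Aut}(\mathcal M/A)$ with $\sigma u=v$. Let $\alpha$ be a finite tuple in $\operatorname{acl}(A)$. Its orbit $O$ over $B$ is a finite set of tuples of $\operatorname{acl}(A)$. The code of $O$ lies in $\operatorname{dcl}(B)\cap\operatorname{acl}(A)\subseteq\operatorname{dcl}(A)$, so $\sigma O=O$, and hence $\sigma\alpha\equiv_B\alpha$. As $\alpha$ was arbitrary, $\sigma|_{\operatorname{acl}(A)}\cup\mathrm{id}_B$ is elementary (it is well defined, since elements of $B\cap\operatorname{acl}(A)$ lie in $\operatorname{dcl}(A)$). By homogeneity there is $\tau\in\mathrm{Aut}(\mathcal M/B)$ agreeing with $\sigma$ on $\operatorname{acl}(A)$. Then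
$$\mathrm{tp}(\tau u/\operatorname{acl}(A))=\sigma\big(\mathrm{tp}(u/\operatorname{acl}(A))\big)=\mathrm{tp}(v/\operatorname{acl}(A)),$$
and both $\tau u$ and $v$ are independent from $B$ over $A$. By stationarity $\tau u\equiv_Bv$, and $u\equiv_B\tau u$. ∎

## 4. Order-invariant namings, and why naming by single points is not enough

**Definition (names).** Let $\Lambda$ be a finite set with arities $k_\lambda\in\mathbb N$. For a linear order $I$ put
$$\mathrm{Names}(I)=\{(\lambda,S):\lambda\in\Lambda,\ S\subseteq I,\ |S|=k_\lambda\}.$$
We call $S$ the support of the name $(\lambda,S)$. An order embedding $\iota:I\to J$ induces $\iota_*:\mathrm{Names}(I)\to\mathrm{Names}(J)$.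

**Definition (order-invariant naming).** An *order-invariant naming* of $\mathfrak C$ is a surjection $e:\mathrm{Names}(\mathbb Q)\to\mathfrak C$ such that for every order isomorphism $\beta:F\to F_1$ of finite subsets of $\mathbb Q$,
$$e|_{\mathrm{Names}(F)}\equiv e\circ\beta_*|_{\mathrm{Names}(F)}.$$

An element may have several names. For $\mathfrak Z$ take one label of arity 1 and four labels $i\in\mathbb Z/4$ of arity 2, with $e(\mathrm{pt},\{q\})=q$ and $e(i,\{p,q\})=(\{p,q\},i)$. This is order-invariant, because order automorphisms of $\mathbb Q$ act on $\mathfrak Z$ keeping the index $i$.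

Write $\Theta_m$ for the type of $e|_{\mathrm{Names}(F)}$ with $|F|=m$, indexed by $\mathrm{Names}([m])$ through $F\cong[m]=\{1<\dots<m\}$. The types $\Theta_m$ are all we need in order to copy the naming to other orders: for each countable linear order $I$, compactness gives $e^I:\mathrm{Names}(I)\to\mathcal M$ whose restriction to $\mathrm{Names}(F)$ has type $\Theta_{|F|}$ for all finite $F\subseteq I$ (finitely many conditions concern one finite $F$, and a copy of $F$ in $\mathbb Q$ satisfies them). Two consequences will be used all the time.

* If $\iota:I\to J$ is an order embedding, then $e^J\circ\iota_*\equiv e^I$.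
* If $I\cong\mathbb Q$, the image of $e^I$ is conjugate under $\mathrm{Aut}(\mathcal M)$ to $\mathfrak C\preceq\mathcal M$, so it is an elementary submodel.

**What we want.** Imitating $\mathfrak Z$, put $B=\bigsqcup_\lambda\mathbb Q^{(k_\lambda)}$ and let $h$ send an element with chosen name $(\lambda,S)$ to $(\lambda,\text{increasing enumeration of }S)$. We need $g:B\to\mathfrak C$ with $g\sigma h$ elementary for all $\sigma\in\mathrm{Sym}(\mathbb Q)$. It suffices that $g$ treats every injective word $x=x_1\dots x_m$ over $\mathbb Q$ as if it were increasing: the values $g(\lambda,\text{subword of }x)$ together realize $\Theta_m$.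

**The sensible first attempt, and where it stops.** Construct $g$ word by word, in order of length. Given the values on proper subwords of $x$, choose the new values for $x$ so that together they realize $\Theta_m$, and independently of everything earlier. The step needs that the values on proper subwords already have the type that $\Theta_m$ prescribes for them. For that one wants "independent, hence unique type". This is where it stops.

**Example $\mathfrak T$.** Let $\mathfrak T$ have domain $\mathbb Q\sqcup\binom{\mathbb Q}{2}\times\mathbb Z/2$, the incidence relation between $a$ and $(\{p,q\},i)$ for $a\in\{p,q\}$, and the relation $T(x,y,z)$: $x,y,z$ lie over the three sides of a triangle and their indices sum to $0$. Here $\mathrm{Sym}(\mathbb Q)$ acts on $\mathfrak T$, keeping the index, so $\mathfrak T$ is interpretable over equality, and it is in $\mathcal D$. Name it by $e(\mathrm{pt},\{q\})=q$, $e(i,\{p,q\})=(\{p,q\},i)$. Flipping the indices in all fibers over pairs containing a given point $p$ is an automorphism (each triangle through $p$ has two sides at $p$). So the two elements of a fiber have the same type over its two points, and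 for a word $uv$ either element of the fiber over the points of $u$ and $v$ may serve as $g(0,uv)$. Moreover, either choice is independent from everything over the points, being algebraic over them. Choose index $0$ for $uv$ and $vw$, and index $1$ for $uw$. Then no choice for $uvw$ realizes $\Theta_3$, which demands $T\big(g(0,uv),g(0,vw),g(0,uw)\big)$.

The obstruction is that independence does not see elements of $\operatorname{acl}(A)\setminus\operatorname{dcl}(A)$: types over $A$ need not be stationary. In $\mathfrak T$ there is a cure. Place one extra point $o$ below all others and include in the data of every letter $u$ the fiber element over $\{o,u\}$. Then the element over $\{u,v\}$ with index prescribed by $\Theta_3$ is *definable* from the elements over $\{o,u\}$ and $\{o,v\}$, through $T$, and no free choice remains.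

For the general case we replace every letter by a whole block ordered like $\mathbb Q$, and add one common block below. The data of each word are then a full model, where $\operatorname{acl}=\operatorname{dcl}$ by (F3). Lemma 3 says exactly how much definability we need.

## 5. From a naming to a core over equality

**Theorem 4.** Let $\mathfrak C$ be countably infinite, $\omega$-categorical, stable, with an order-invariant naming $e$. Let $B=\bigsqcup_\lambda\mathbb Q^{(k_\lambda)}$, with the natural action of $\mathrm{Sym}(\mathbb Q)$. Then there are $h:\mathfrak C\to B$ and $g:B\to\mathfrak C$ such that $g\sigma h:\mathfrak C\to\mathfrak C$ is elementary for all $\sigma\in\mathrm{Sym}(\mathbb Q)$. Consequently $\mathfrak C$ is interdefinable with the model-complete core of a structure with domain $B$ that is interpretable over equality and on which $\mathrm{Sym}(\mathbb Q)$ acts by automorphisms.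

**Proof.**

**Step 1: compatible data for all words over a finite alphabet.** This step carries out the induction on words, with blocks in place of points.

Let $V$ be a finite alphabet. "Word" means injective word over $V$; there are finitely many. For $m\ge0$ let $I_m=\mathbb Q\times\{0,\dots,m\}$, ordered as consecutive blocks $\mathbb Q\times\{0\}<\dots<\mathbb Q\times\{m\}$. For $s\subseteq[m]$ let $I_s=\mathbb Q\times(\{0\}\cup s)\subseteq I_m$, and let $\iota_s:I_{|s|}\to I_m$ be the embedding onto $I_s$ induced by the increasing bijection $\{0,\dots,|s|\}\to\{0\}\cup s$. Put $e^m=e^{I_m}$; then $e^m\circ(\iota_s)_*\equiv e^{|s|}$.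

For a word $x=x_1\dots x_m$ let $x|s$ be the subword on the positions $s$. As the letters are distinct, $s\mapsto x|s$ is an isomorphism from the power set $P([m])$ to the poset of subwords of $x$. If $p\subseteq[|s|]$ corresponds to $\tilde p\subseteq s$ under the increasing enumeration of $s$, then $(x|s)|p=x|\tilde p$ and $\iota_s\circ\iota_p=\iota_{\tilde p}$.

**Claim 1.** There are maps $t_x:\mathrm{Names}(I_{|x|})\to\mathcal M$, for all words $x$, with $t_x\equiv e^{|x|}$ and $t_{x|s}=t_x\circ(\iota_s)_*$ for all $s\subseteq[|x|]$.

Enumerate the words by non-decreasing length. We construct the $t_x$ successively, and maintain in addition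
$$\operatorname{Im}t_x\ \perp_{\bigcup\{\operatorname{Im}t_z:\ z\text{ proper subword of }x\}}\ \bigcup\{\operatorname{Im}t_y:\ y\text{ earlier than }x\}.\tag{1}$$
Put $t_\emptyset=e^0$. Let $x$ have length $m\ge1$. The earlier maps prescribe $t_x$ on the *boundary names*: define
$$\partial t_x:\bigcup_{s\subsetneq[m]}\mathrm{Names}(I_s)\to\mathcal M,\qquad \partial t_x=t_{x|s}\circ(\iota_s)_*^{-1}\ \text{ on }\mathrm{Names}(I_s).$$
This is well defined. Indeed $\mathrm{Names}(I_s)\cap\mathrm{Names}(I_{s'})=\mathrm{Names}(I_{s\cap s'})$. If $p\subseteq[|s|]$ corresponds to $s\cap s'\subseteq s$, then by compatibility of the earlier maps $t_{x|s}\circ(\iota_s)_*^{-1}\circ(\iota_{s\cap s'})_*=t_{x|s}\circ(\iota_p)_*=t_{x|(s\cap s')}$. So on $\mathrm{Names}(I_{s\cap s'})$ the map is $t_{x|(s\cap s')}\circ(\iota_{s\cap s'})_*^{-1}$, and the same holds starting from $s'$.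

**Claim 2.** $\partial t_x\equiv e^m|_{\bigcup_{s\subsetneq[m]}\mathrm{Names}(I_s)}$.

Claim 2 implies Claim 1: choose $\tau\in\mathrm{Aut}(\mathcal M)$ with $\tau e^m=\partial t_x$ on boundary names. Let $t_x$ realize a non-forking extension of $\mathrm{tp}(\tau e^m/\operatorname{Im}\partial t_x)$ to the union of all earlier images. The type over $\operatorname{Im}\partial t_x$ records which coordinates equal which parameters, so $t_x$ extends $\partial t_x$. Hence $t_x\circ(\iota_s)_*=t_{x|s}$ for proper $s$ (and trivially for $s=[m]$), $t_x\equiv e^m$, and (1) holds because $\operatorname{Im}\partial t_x$ is the union of the images of the $t_z$, $z$ a proper subword of $x$.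

**Proof of Claim 2.** List the proper subsets of $[m]$ by size, and within one size by the sum of the elements (ties arbitrary). We show inductively that $\partial t_x$ is type-preserving, that is, has the same type as $e^m$, on the names belonging to initial segments of the list. For the segment $\{\emptyset\}$ this holds since $t_\emptyset\equiv e^0\equiv e^m\circ(\iota_\emptyset)_*$.

Let $s\neq\emptyset$ be next, and let $\mathcal T$ be the set of subsets listed earlier; it contains all proper subsets of $s$. Put $N_{\mathcal T}=\bigcup_{r\in\mathcal T}\mathrm{Names}(I_r)$ and assume $\partial t_x|_{N_{\mathcal T}}\equiv e^m|_{N_{\mathcal T}}$. No $r\in\mathcal T$ contains $s$, so $\mathrm{Names}(I_s)\cap N_{\mathcal T}=\bigcup_{r\subsetneq s}\mathrm{Names}(I_r)$. Let $D_{\mathcal T}$, $D_s$, $D_{\partial s}$ be the images under $e^m$ of $N_{\mathcal T}$, of $\mathrm{Names}(I_s)$ and of $\bigcup_{r\subsetneq s}\mathrm{Names}(I_r)$. Note $D_{\partial s}\subseteq D_{\mathcal T}\cap D_s$.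

**(i) $\mathrm{tp}(D_{\mathcal T}/D_s)$ is finitely satisfiable in $D_{\partial s}$; hence $D_{\mathcal T}\perp_{D_{\partial s}}D_s$ by (F2).** The purpose is to push points of other blocks down into the blocks of $s$, without moving anything in $I_s$.

For $0\le i\le m$ let $\rho(i)=\max\{j\in\{0\}\cup s:j\le i\}$. If $r\in\mathcal T$, then $s\not\subseteq\rho(r)$. Indeed, suppose $s\subseteq\rho(r)$. Then $|r|\ge|s|$, so $|r|=|s|$ by the listing, and $\rho$ maps $r$ bijectively onto $s$ with $\rho(i)\le i$. So $\sum r\ge\sum s$, with equality only if $r=s$. But $r$ is listed before $s$, so $\sum r\le\sum s$ and $r\ne s$, a contradiction. (This is why the list is sorted by sums.)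

Let $\bar\nu$ in $\mathrm{Names}(I_s)$ and $\bar\eta$ in $N_{\mathcal T}$ be finite tuples, and let $R\subseteq I_m$ be the finite union of their supports. Define $\beta:R\to I_s$ as follows. It is the identity on $R\cap I_s$. Points of $R$ in a block $i\notin\{0\}\cup s$ are moved into block $\rho(i)$, above all points of $R$ lying in that block, preserving the order among all points moved into the same block.

The map $\beta$ is strictly order preserving. Let $a<b$ in $R$ lie in blocks $i\le j$. Then $\rho(i)\le\rho(j)$, and only $\rho(i)=\rho(j)$ needs attention. If both points are fixed, or $a$ is fixed and $b$ is moved, or both are moved, $\beta(a)<\beta(b)$ by construction. If $a$ is moved and $b$ is fixed, then $j=\rho(j)=\rho(i)\le i$, so $i=j$; but block $i$ is moved and block $j$ is fixed, which is impossible.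

The map $\beta$ fixes the supports of $\bar\nu$. It moves a name with support in $I_r$, $r\in\mathcal T$, to a name with support in $I_{r'}$, where $r'=\rho(r)\setminus\{0\}\subsetneq s$. By order invariance
$$(e^m(\bar\eta),e^m(\bar\nu))\equiv(e^m(\beta_*\bar\eta),e^m(\bar\nu)),$$
and $e^m(\beta_*\bar\eta)$ lies in $D_{\partial s}$. So every formula over $D_s$ satisfied by a tuple from $D_{\mathcal T}$ is satisfied by a tuple from $D_{\partial s}$.

**(ii) $\operatorname{acl}(D_{\partial s})\cap\operatorname{dcl}(D_{\mathcal T})\subseteq\operatorname{dcl}(D_{\partial s})$.** This is the hypothesis of Lemma 3, and here the blocks pay off. Let $\alpha=f(\bar d)$ with $\bar d$ in $D_{\mathcal T}$, $f$ an $\emptyset$-definable function, and $\alpha\in\operatorname{acl}(D_{\partial s})$. Since $I_s\cong\mathbb Q$, we have $D_s\preceq\mathcal M$, so $\alpha\in\operatorname{acl}(D_s)=\operatorname{dcl}(D_s)$ by (F3). So $f(\bar z)=\alpha$ is a formula over $D_s$ satisfied by $\bar d$, and by (i) it has a solution in $D_{\partial s}$. Hence $\alpha\in\operatorname{dcl}(D_{\partial s})$.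

**(iii) The two candidates over $\mathrm{Names}(I_s)$ have the same type over $D_{\mathcal T}$.** Choose $\sigma\in\mathrm{Aut}(\mathcal M)$ with $\sigma e^m=\partial t_x$ on $N_{\mathcal T}$. Put $u=\sigma^{-1}\circ\partial t_x|_{\mathrm{Names}(I_s)}$ and $e_s=e^m|_{\mathrm{Names}(I_s)}$. Since $t_{x|s}\equiv e^{|s|}$, we have $u\equiv e_s$. On $\mathrm{Names}(I_s)\cap N_{\mathcal T}$ both tuples equal $e^m$; these coordinates enumerate $D_{\partial s}$, so $u\equiv_{D_{\partial s}}e_s$.

Apply Lemma 2 to the poset of words earlier than $x$, ordered by the subword relation, with $X_y=\operatorname{Im}t_y$. The sets are increasing by compatibility, and the hypothesis is (1). Take $\mathcal H_1$ to be the subwords of $x|s$ and $\mathcal H_2$ the subwords of the $x|r$, $r\in\mathcal T$. Then $\mathcal H_1\cap\mathcal H_2=\{x|p:p\subsetneq s\}$. The three sets of the lemma are $X_{\mathcal H_1}=\partial t_x(\mathrm{Names}(I_s))$, $X_{\mathcal H_2}=\partial t_x(N_{\mathcal T})=\sigma D_{\mathcal T}$ and $X_{\mathcal H_1\cap\mathcal H_2}=\sigma D_{\partial s}$. Pulling back by $\sigma$ gives $u\perp_{D_{\partial s}}D_{\mathcal T}$. Also $e_s\perp_{D_{\partial s}}D_{\mathcal T}$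 by (i). By (ii) and Lemma 3 with $A=D_{\partial s}$ and $B=D_{\mathcal T}$, $u\equiv_{D_{\mathcal T}}e_s$. Applying $\sigma$ we see that $\partial t_x$ is type-preserving on $N_{\mathcal T}\cup\mathrm{Names}(I_s)$. This completes the induction and proves Claim 2, hence Claim 1.

**Step 2: the map $g$.** We now return from blocks to single points, by reading off one point per block.

For finite $V\subseteq\mathbb Q$ and the maps $t_x$ of Step 1, put
$$g_V(\lambda,v)=t_v(\lambda,\{(0,1),\dots,(0,k_\lambda)\})$$
for injective words $v$ over $V$ of length $k_\lambda$; here $(0,i)$ is the point $0\in\mathbb Q$ of block $i$. For an injective word $x$ over $V$ of length $m$ and $(\lambda,S)\in\mathrm{Names}([m])$, compatibility gives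
$$g_V(\lambda,x|S)=t_{x|S}(\lambda,\{(0,1),\dots,(0,k_\lambda)\})=t_x(\lambda,\{(0,j):j\in S\}).$$
So $\big(g_V(\lambda,x|S)\big)_{(\lambda,S)\in\mathrm{Names}([m])}$ is $t_x$ restricted to the names over $(0,1)<\dots<(0,m)$. It realizes $\Theta_m$ because $t_x\equiv e^m$.

By compactness there is $g:B\to\mathcal M$ such that $\big(g(\lambda,x|S)\big)_{(\lambda,S)}\models\Theta_m$ for all $m$ and all $x\in\mathbb Q^{(m)}$: finitely many of these conditions involve only a finite $V\subseteq\mathbb Q$, and $g_V$ satisfies them. As $B$ is countable, its image lies in a countable elementary submodel of $\mathcal M$, which is isomorphic to $\mathfrak C$ by $\omega$-categoricity. So we may take $g:B\to\mathfrak C$.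

**Step 3: the structure on $B$.** This step checks that $g\sigma h$ is elementary and reads off the core.

For $c\in\mathfrak C$ choose a name $(\lambda,S)$ of $c$ and let $h(c)=(\lambda,\text{increasing enumeration of }S)$. Let $\sigma\in\mathrm{Sym}(\mathbb Q)$, let $c_1,\dots,c_p\in\mathfrak C$ have chosen names $(\lambda_j,S_j)$, let $\bigcup_jS_j=\{q_1<\dots<q_m\}$ and $x=(\sigma q_1,\dots,\sigma q_m)$. Identifying $S_j$ with a set of positions, $g\sigma h(c_j)=g(\lambda_j,x|S_j)$. So $(g\sigma h(c_j))_j$ and $(c_j)_j=(e(\lambda_j,S_j))_j$ are corresponding subtuples of two realizations of $\Theta_m$, and $g\sigma h(\bar c)\equiv\bar c$. Thus $g\sigma h$ is elementary.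

Let $\mathfrak B$ have domain $B$, the signature of $\mathfrak C^\circ$, and
$$R^{\mathfrak B}=\{\sigma h(\bar c):\bar c\in R^{\mathfrak C^\circ},\ \sigma\in\mathrm{Sym}(\mathbb Q)\}.$$
Then $h:\mathfrak C^\circ\to\mathfrak B$ is a homomorphism (take $\sigma=1$); $g:\mathfrak B\to\mathfrak C^\circ$ is one because $g\sigma h$ is elementary; and $\mathrm{Sym}(\mathbb Q)$ acts on $\mathfrak B$ by automorphisms.

$\mathfrak B$ is interpretable in $(\mathbb Q;=)\cong(\mathbb N;=)$. With $K=\max k_\lambda$ and $\Lambda=\{\lambda_1,\dots,\lambda_l\}$, represent $(\lambda_i,v)$ by the tuples $(v_1,\dots,v_K,w_0,\dots,w_l)$ such that $i$ is the unique index $\ge1$ with $w_0=w_i$, and $v_1,\dots,v_{k_{\lambda_i}}$ are distinct and form $v$; identify two such tuples if they have the same $i$ and the same first $k_{\lambda_i}$ entries. The relations of $\mathfrak B$ pull back to $\mathrm{Sym}(\mathbb Q)$-invariant relations, and these are definable in $(\mathbb Q;=)$. In particular $\mathfrak B$ is $\omega$-categorical. As $\mathfrak C^\circ$ is a model-complete core homomorphically equivalent to $\mathfrak B$, it is by uniqueness the model-complete core of $\mathfrak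 B$, and it is interdefinable with $\mathfrak C$. ∎

## 6. Forking in $\mathcal D$: dependence of rank-one elements is pairwise

It remains to find a naming of a given infinite $\mathfrak C\in\mathcal D$. In this section we find out what the absence of vector spaces does to forking. From now on $\mathfrak C\in\mathcal D$ is infinite.

By the theorem of Cherlin, Harrington and Lachlan the Morley rank is finite, so all $U(a/A)$, for $a$ a finite tuple of $\mathcal M^{eq}$, are finite. Recall that $U(a/A)\ge k+1$ iff some $B\supseteq A$ has $a\not\perp_AB$ and $U(a/B)\ge k$. For finite ranks we have $U(ab/A)=U(a/Ab)+U(b/A)$; $a\perp_AB$ iff $U(a/AB)=U(a/A)$; and $U(a/A)=0$ iff $a\in\operatorname{acl}(A)$. By $\omega$-categoricity $\operatorname{acl}$ of a finite set meets each sort in a finite set.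

We write "$a\sim b$ over $A$" for $\operatorname{acl}(Aa)=\operatorname{acl}(Ab)$ ($a$ and $b$ are *interalgebraic* over $A$). If $U(a/A)=U(b/A)=1$ and $b\in\operatorname{acl}(Aa)$, then $a\sim b$ over $A$: computing $U(ab/A)$ in two ways gives $U(a/Ab)=U(b/Aa)=0$.

In the vector space $V$ of Section 1, take independent $a,c$ and $b=a+c$. Then $a$ and $b$ are each independent from $c$ and are interalgebraic over $c$, but not over $\emptyset$. The next two lemmas say that this cannot happen in $\mathcal D$. The first one is the only place where the definition of $\mathcal D$ enters beyond $\omega$-stability.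

**Lemma 5.** If $a_1,\dots,a_r$ ($r\ge2$) have the same type over $\operatorname{acl}(A)$, $U(a_1/A)=1$, and $a_r\in\operatorname{acl}(Aa_1\dots a_{r-1})$, then $a_r\in\operatorname{acl}(Aa_i)$ for some $i<r$.

**Proof.**

**Step 1: a definable set with only finite and cofinite definable subsets.** By (F4) we may replace $A$ by a finite subset over which the $U$-ranks are still 1 and the algebraicity holds. By the second part of (F4) there is a finite $A'$ with $A\subseteq A'\subseteq\operatorname{acl}(A)$ and $\mathrm{tp}(a_1/A')\vdash\mathrm{tp}(a_1/\operatorname{acl}(A))$: use finitely many formulas to separate the finitely many extensions. Let $Z$ be the set of realizations of $\mathrm{tp}(a_1/A')$. It is $A'$-definable by $\omega$-categoricity and contains all $a_i$. Let $B\supseteq A'$ be finite. Then $Z\cap\operatorname{acl}(B)$ is finite. An element of $Z\setminus\operatorname{acl}(B)$ has $U$-rank 1 over $A'$ and over $B$, so it realizes a non-forking extension to $B$ of the type $\mathrm{tp}(a_1/A')$, which is stationary; there is only one such extension. So every definable subset of $Z$ (with parameters) is finite or cofinite in $Z$.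

**Step 2: a strictly minimal quotient.** The relation $z\sim z'$ over $A'$ on $Z$ is $A'$-invariant, hence $A'$-definable, and has finite classes. Let $W=Z/{\sim}$. We may assume by an automorphism that $A',a_1,\dots,a_r$ lie in $\mathfrak C^{eq}$, since $\mathfrak C$ is $\omega$-saturated. Let $\mathfrak W$ have domain $W(\mathfrak C)$ and all $A'$-definable relations. It is infinite, interpretable in $\mathfrak C$ with parameters, and $\omega$-categorical. Its parameter-definable subsets are finite or cofinite, by Step 1. For each formula the sizes of the finite sets among the instances and their complements are bounded, as there are finitely many orbits of parameters. So the same holds in every model of its theory, and $\mathfrak W$ is strongly minimal.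

$\mathrm{Aut}(\mathfrak W)$ is transitive, since $\mathrm{Aut}(\mathfrak C/A')$ is transitive on $Z(\mathfrak C)$. Let $\approx$ be an invariant equivalence relation on $W(\mathfrak C)$. It is definable, and its classes have equal size. If they are infinite, they are cofinite and there is only one. If they are finite and $w\approx w'$, then $w'$ is algebraic over $A'w$ and conversely, so representatives of $w,w'$ are interalgebraic over $A'$ (as $\sim$-classes are finite), and $w=w'$. Thus $\mathrm{Aut}(\mathfrak W)$ is primitive and $\mathfrak W$ is strictly minimal.

**Step 3: use of $\mathcal D$.** Hence $\mathfrak W$ is bidefinable with a pure set: every $A'$-definable relation on $W(\mathfrak C)$ is definable from equality, so is invariant under all permutations of $W(\mathfrak C)$. Let $w_i=a_i/{\sim}$. As $w_i\in\operatorname{dcl}(A'a_i)$ and $a_i\in\operatorname{acl}(A'w_i)$, we have $w_r\in\operatorname{acl}(A'w_1\dots w_{r-1})$. If $w_r\notin\{w_1,\dots,w_{r-1}\}$, then all of the infinitely many elements of $W(\mathfrak C)\setminus\{w_1,\dots,w_{r-1}\}$ have the same type over $A'w_1\dots w_{r-1}$ as $w_r$, a contradiction. So $w_r=w_i$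 for some $i<r$, that is $a_r\sim a_i$ over $A'$, and $a_r\in\operatorname{acl}(Aa_i)$. ∎

Lemma 5 is about realizations of one type. The next lemma removes this restriction and is the workhorse of what follows.

**Lemma 6.** Let $A\subseteq B$, $U(a/A)=U(b/A)=1$, $a\perp_AB$, $b\perp_AB$, $a\sim b$ over $B$. Then $a\sim b$ over $A$.

**Proof.** We may take $B=Ac$ with $c$ finite. Suppose the conclusion fails; then $U(ab/A)=2$ while $U(ab/B)=1$.

**Step 1: copies of the pair $ab$ that are dependent over $A$.** Let $(a_ib_i)_{i<\omega}$ be a Morley sequence of $\mathrm{stp}(ab/B)$. The ranks just computed give $a_ib_i\not\perp_Ac$ for all $i$. Suppose that $(a_ib_i)_i$ were $A$-independent. Then $a_ib_i\not\perp_{A(a_jb_j)_{j<i}}c$ for all $i$: otherwise, with $a_ib_i\perp_A(a_jb_j)_{j<i}$, we would get $a_ib_i\perp_Ac$. So $U(c/A(a_jb_j)_{j<i})$ would strictly decrease with $i$, which is impossible. Hence for some $k$ the family $\{a_i,b_i:i\le k\}$ has $U$-rank $<2k+2$ over $A$.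

**Step 2: turn all elements into realizations of one type.** Let $p=\mathrm{tp}(a/\operatorname{acl}(A))$. Choose $c^*\equiv_{\operatorname{acl}(A)}c$ with $c^*\perp_A\{a_i,b_i\}_{i\le k}$ and put $B^*=Ac^*$. As $b_i\equiv_{\operatorname{acl}(A)}b$, $b\perp_Ac$ and $b_i\perp_Ac^*$, stationarity gives $b_ic^*\equiv_{\operatorname{acl}(A)}bc$. So there are $a_i^*$ with $a_i^*b_ic^*\equiv_{\operatorname{acl}(A)}abc$. Then $a_i^*\sim b_i$ over $B^*$. All $a_i$ and all $a_i^*$ realize $p$ and are independent from $c^*$ over $A$, so they realize the unique non-forking extension of $p$ to $\operatorname{acl}(B^*)$.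

**Step 3: apply Lemma 5.** The family $\{a_i,a_i^*\}_{i\le k}$ has the same rank over $B^*$ as $\{a_i,b_i\}_{i\le k}$, which is $<2k+2$. So some member is algebraic over $B^*$ and the previous members, and it is not the first one. By Lemma 5 two members with different labels are interalgebraic over $B^*$. Replacing $a_i^*$ by $b_i$, two differently labelled members of $\{a_i,b_i\}_{i\le k}$ are interalgebraic over $B^*$, so dependent over $B^*$. As $c^*\perp_A\{a_i,b_i\}_{i\le k}$, they are dependent over $A$; having rank 1 over $A$, they are interalgebraic over $A$.

**Step 4: contradiction.** The pair is not $(a_i,b_i)$, since $U(a_ib_i/A)=U(ab/A)=2$. So it has indices $i\neq j$. Then $a_i\sim a_j$ over $B$, because $a_i\sim b_i$ and $a_j\sim b_j$ over $B$. This contradicts $a_i\perp_Ba_j$ and $a_i\notin\operatorname{acl}(B)$. ∎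

**Corollary 7.** If $U(b/A)=U(a_i/A)=1$ for all $i$ and $b\in\operatorname{acl}(Aa_1\dots a_r)$, then $b\in\operatorname{acl}(Aa_i)$ for some $i$. Hence elements of $U$-rank 1 over $A$ that are pairwise not interalgebraic over $A$ are independent over $A$.

**Proof.** Pass to a subset of the $a_i$ of minimal size $r$; $r\ge1$ as $b\notin\operatorname{acl}(A)$. Suppose $r\ge2$ and let $B=Aa_2\dots a_r$. Then $b\notin\operatorname{acl}(B)$ by minimality, so $a_1\notin\operatorname{acl}(B)$. Both have rank 1 over $B$, so they are independent from $B$ over $A$, and $a_1\sim b$ over $B$. Lemma 6 gives $b\in\operatorname{acl}(Aa_1)$, contradicting the minimality of $r\geq 2$. The second statement follows by adding the elements one at a time. ∎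

The next lemma brings a rank-one element that uses an independent parameter $b$ back to one that does not.

**Lemma 8.** Let $a,b$ be finite tuples, $b\perp_Aa$, $d\in\operatorname{acl}(Aab)$ finite, $U(d/Ab)=1$. Then there is a finite $e\in\operatorname{acl}(Aa)$ with $U(e/A)=1$ and $e\sim d$ over $Ab$; moreover $U(e/Ab)=1$.

**Proof.**

**Step 1: many copies of $bd$ over $a$, all of whose $d$'s coincide up to interalgebraicity.** Let $(b_jd_j)_{j<\omega}$ be a Morley sequence of $\mathrm{stp}(bd/Aa)$ with $b_0d_0=bd$, and let $\mathbb B=A\cup\{b_j:j<\omega\}$. From $b_j\perp_Aa$ and $b_j\perp_{Aa}b_{<j}$ we get $b_j\perp_Aab_{<j}$, so $b_j\perp_{Ab_{<j}}a$ for all $j$, and therefore $\mathbb B\perp_Aa$. Also $(b_j)_{j\ge1}\perp_{Aa}b_0d_0$ and $(b_j)_{j\ge1}\perp_Aa$, so $(b_j)_{j\ge1}\perp_Aab_0d_0$. Hence $d_0\perp_{Ab_0}\mathbb B$ and $U(d_0/\mathbb B)=U(d/Ab)=1$.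

A Morley sequence is totally indiscernible over $Aa$: every permutation of it is induced by an automorphism over $Aa$, and this automorphism preserves the set $\mathbb B$. So $U(d_j/\mathbb B)=1$ for all $j$, and either all $d_j$ are pairwise interalgebraic over $\mathbb B$ or no two are. In the second case Corollary 7 gives $U(d_0\dots d_N/\mathbb B)=N+1$ for all $N$. This is impossible, because all $d_j\in\operatorname{acl}(\mathbb Ba)$ and $U(a/\mathbb B)<\omega$. So the first case holds.

**Step 2: take the canonical base.** Let $e=\mathrm{Cb}(\mathrm{stp}(bd/Aa))\in\operatorname{acl}(Aa)$. By (F5), $e\in\operatorname{acl}((b_jd_j)_j)\subseteq\operatorname{acl}(\mathbb Bd_0)$, so $U(e/\mathbb B)\le1$. As $e\in\operatorname{acl}(Aa)$ and $a\perp_A\mathbb B$, we have $U(e/A)=U(e/Ab)=U(e/\mathbb B)\le1$. If $e\in\operatorname{acl}(A)$, then $bd\perp_Aa$ by (F5), so $d\perp_{Ab}a$, and $d\in\operatorname{acl}(Aab)$ gives $d\in\operatorname{acl}(Ab)$, contradicting $U(d/Ab)=1$. So the three ranks equal 1, and from $e\in\operatorname{acl}(\mathbb Bd_0)$ we get $e\sim d_0=d$ over $\mathbb B$. Since $e$ and $d$ have rank 1 over $Ab$ and over $\mathbb B$,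 Lemma 6 for $Ab\subseteq\mathbb B$ gives $e\sim d$ over $Ab$. ∎

**Lemma 9.** If $a\notin\operatorname{acl}(A)$ ($a$ finite), there is $e\in\operatorname{acl}(Aa)$ with $U(e/A)=1$. Hence there are $c_1,\dots,c_m\in\operatorname{acl}(Aa)$, $m=U(a/A)$, with $U(c_i/Ac_{<i})=1$ and $\operatorname{acl}(Aa)=\operatorname{acl}(Ac_1\dots c_m)$ (a *chain* for $a$ over $A$).

**Proof.**

**Step 1: a minimal witness for a drop of rank by one.** Consider pairs $(A_1,e)$ with $A_1=A\cup\text{finite}$, $A_1\perp_Aa$, $e$ finite, and $U(a/A_1)-U(a/A_1e)=1$. Such pairs exist with $A_1=A$: some $B\supseteq A$ has $U(a/B)=U(a/A)-1$, and by (F4) a finite part $e$ of $B$ suffices. Choose a pair with $U(e/A_1)$ minimal. By additivity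
$$U(e/A_1)-U(e/A_1a)=U(a/A_1)-U(a/A_1e)=1.\tag{2}$$
Let $e'=\mathrm{Cb}(\mathrm{stp}(a/A_1e))\in\operatorname{acl}(A_1e)$. By (F5) $a\perp_{A_1e'}e$, so $U(a/A_1e')=U(a/A_1e)$, and $U(e'/A_1)\le U(e/A_1)$. Moreover $e'=\mathrm{Cb}(\mathrm{stp}(a/A_1e'))$, since the two strong types are parallel. Replacing $e$ by $e'$ we may assume $e=\mathrm{Cb}(\mathrm{stp}(a/A_1e))$; the pair is still minimal, and (2) still holds. Let $a_1\models\mathrm{stp}(a/A_1e)$ with $a_1\perp_{A_1e}a$.

**Step 2: $a_1\not\perp_{A_1}a$.** Suppose $a_1\perp_{A_1}a$ and let $A_2=A_1a_1$. Then $A_2\perp_Aa$ and $U(a/A_2)=U(a/A_1)$. As $a\perp_{A_1e}a_1$, $U(a/A_2e)=U(a/A_1e)$. So $(A_2,e)$ is one of our pairs. But $a_1\equiv_{A_1e}a$ gives $U(e/A_2)=U(e/A_1a)<U(e/A_1)$ by (2), contradicting minimality.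

**Step 3: $e\in\operatorname{acl}(A_1a)$.** By Step 2,
$$U(a/A_1a_1)\le U(a/A_1)-1=U(a/A_1e)=U(a/A_1ea_1)\le U(a/A_1a_1).$$
So equality holds throughout and $a\perp_{A_1a_1}e$. By (F5) $\mathrm{Cb}(\mathrm{stp}(a/A_1ea_1))\in\operatorname{acl}(A_1a_1)$. As $a\perp_{A_1e}a_1$, this canonical base is $e$. So $e\in\operatorname{acl}(A_1a_1)$, and as $a_1\equiv_{A_1e}a$, $e\in\operatorname{acl}(A_1a)$. By (2), $U(e/A_1)=1$.

**Step 4: remove the extra parameters.** Lemma 8 with $b=A_1\setminus A$ and $d=e$ gives an element of $\operatorname{acl}(Aa)$ of $U$-rank 1 over $A$. This is the first claim.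

For the chain, apply the first claim repeatedly with base $Ac_{<i}$ as long as $a\notin\operatorname{acl}(Ac_{<i})$. Since $c_{\le i}\in\operatorname{acl}(Aa)$ has rank $i$ over $A$, $U(a/Ac_{\le i})=m-i$, so the process stops exactly at $i=m$, and then $a\in\operatorname{acl}(Ac_1\dots c_m)$. ∎

**Lemma 10.** Let $a,b,d$ be finite. If $U(d/A)=1$ and $d\in\operatorname{acl}(Aab)$, then $d\in\operatorname{acl}(Aa)$ or $d\in\operatorname{acl}(Ab)$.

**Proof.** Let $d\notin\operatorname{acl}(Aa)$. Let $b_1,\dots,b_m$ be a chain for $b$ over $A$ (then $m\ge1$), and let $i$ be minimal with $d\in\operatorname{acl}(Aab_{\le i})$; then $i\ge1$. Put $A^1=Ab_{<i}$. If $d\in\operatorname{acl}(A^1)$ we are done. Otherwise $d$ and $b_i$ have $U$-rank 1 over $A^1$. They also have rank 1 over $B=A^1a$: $d\notin\operatorname{acl}(B)$ by minimality of $i$, and hence $b_i\notin\operatorname{acl}(B)$ because $d\in\operatorname{acl}(Bb_i)$. And $d\sim b_i$ over $B$. Lemma 6 gives $d\in\operatorname{acl}(A^1b_i)\subseteq\operatorname{acl}(Ab)$. ∎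

Finally we compare rank-one types over different bases.

**Definition (minimal types).** A *minimal type* is a type of a finite tuple, of $U$-rank 1, over an algebraically closed set $E$. For algebraically closed $E'\supseteq E$, $p|E'$ denotes its non-forking extension. For minimal $p\in S(E_1)$ and $q\in S(E_2)$ write $p\approx q$ if for some algebraically closed $E\supseteq E_1E_2$ there are $a\models p|E$ and $b\models q|E$ with $a\sim b$ over $E$.

**Lemma 11.**

(a) If $p\approx q$, then for *every* algebraically closed $E\supseteq E_1E_2$ and *every* $a\models p|E$ there is $b\models q|E$ with $a\sim b$ over $E$.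

(b) $\approx$ is an equivalence relation, and $p\approx p|E'$.

(c) If $E_0\subseteq E_1,E_2$ are algebraically closed, $E_1\perp_{E_0}E_2$, $p\in S(E_1)$, $q\in S(E_2)$ and $p\approx q$, then some minimal $r\in S(E_0)$ satisfies $r\approx p$.

**Proof.** (a) Let $E_0=\operatorname{acl}(E_1E_2)$. A witnessing pair $a^\circ,b^\circ$ over some larger set has rank 1 over $E_0$ and over that larger set, so by Lemma 6 $a^\circ\sim b^\circ$ over $E_0$. Given $a\models p|E$, we have $a\equiv_{E_0}a^\circ$; take $b$ with $ab\equiv_{E_0}a^\circ b^\circ$. Then $b\models q|E_0$ and $a\sim b$ over $E_0$. As $b\in\operatorname{acl}(E_0a)$ and $a\perp_{E_0}E$, $b\perp_{E_0}E$, so $b\models q|E$.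

(b) Reflexivity, symmetry and $p\approx p|E'$ are clear. For transitivity apply (a) twice over $\operatorname{acl}(E_1E_2E_3)$.

(c) Let $E=\operatorname{acl}(E_1E_2)$, and by (a) let $a\models p|E$, $b\models q|E$, $a\sim b$ over $E$. Choose finite tuples $e_i$ in $E_i$ with $a\in\operatorname{acl}(E_0e_1e_2b)$ and $U(a/E_0e_1)=1$; the latter is possible by (F4), as $U(a/E_1)=1$. From $E_2\perp_{E_0}E_1$ and $b\perp_{E_2}E_1$ we get $e_2b\perp_{E_0}E_1$. Apply Lemma 8 with base $E_0$ and with $e_2b$, $e_1$, $a$ in the roles of $a$, $b$, $d$: there is $e\in\operatorname{acl}(E_0e_2b)$ with $U(e/E_0)=1$ and $e\sim a$ over $E_0e_1$. As $e\perp_{E_0}E_1$, $e\models r|E_1$ for $r=\mathrm{tp}(e/E_0)$, and $e\sim a$ over $E_1$. So $r\approx p$. ∎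

**Definition (relevant types).** For finite $g$ and $E=\operatorname{acl}(g)$, a minimal $p\in S(E)$ is *relevant* if $p=\mathrm{tp}(d/E)$ with $d\in\operatorname{acl}(Ea)$ for some home element $a$.

**Lemma 12.** There are only finitely many $\approx$-classes of relevant types over $E=\operatorname{acl}(g)$.

**Proof.** There are finitely many types of home elements over $g$, each with finitely many extensions to $E$ by (F4). For each such extension $\mathrm{tp}(a/E)$ there are, by Corollary 7, at most $U(a/E)$ elements of $U$-rank 1 over $E$ in $\operatorname{acl}(Ea)$ up to interalgebraicity over $E$, and interalgebraic elements have $\approx$-equivalent types. ∎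

## 7. Every infinite structure in $\mathcal D$ has an order-invariant naming

Let $n=\max\{U(a/\emptyset):a\text{ home}\}$; the maximum exists because there are finitely many types of home elements.

**Theorem 13.** Every infinite $\mathfrak C\in\mathcal D$ has an order-invariant naming with all arities $\le n$.

**A first try, on an example.** One would take an independent sequence of realizations of one minimal type, indexed by $\omega$, and hope that all home elements are algebraic over it. Let $\mathfrak E$ be the equivalence relation with infinitely many classes, all infinite. A home element determines its class name, an element of $\mathcal M^{eq}$. The class names form an infinite pure set, so we take class names $c_0,c_1,\dots$. But no home element is algebraic over class names: permuting one class leaves all class names fixed. So each class $i$ needs its own sequence of generators. We have only one index set $\omega$ to spend, so we use pairs: for $i<h$ let $d_{\{i,h\}}$ be a new element of class $i$. All classes $i$ still receive infinitely many elements, and each home element is named by a set of size $2$.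

Why must class $i$ have its own generators? Choose automorphisms $\alpha_i$ taking class $0$ to class $i$, let $p_0$ be the type over $\operatorname{acl}(c_0)$ of an element of class $0$, and let $p_i=\alpha_ip_0$. For $i\ne j$ we have $p_i\not\approx p_j$: otherwise Lemma 11(a), with $E=\operatorname{acl}(c_ic_j)$, gives elements $a,b$ of the classes $i,j$ with $a\in\operatorname{acl}(c_ic_jb)$, whereas the automorphisms that permute class $i$ and fix all home elements outside it give $a$ an infinite orbit over $c_i,c_j,b$. So $p_0$ is not $\approx$ any minimal $r\in S(\operatorname{acl}(\emptyset))$. Indeed, $p_0\approx r$ gives $p_i\approx\alpha_ir$ for all $i$. By (F4) only finitely many types occur among the $\alpha_ir$, so $\alpha_ir=\alpha_jr$ for some $i\neq j$, whence $p_i\approx p_j$, a contradiction. A type like $p_i$, which appears over $\operatorname{acl}(c_i)$ and not before, will be called new. In general we give each new type over the data of a finite set $G$ one generator for every index $h>\max G$, attached to the set $G\cup\{h\}$.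

**Proof of Theorem 13.**

**Step 1: the generators.** We construct elements $d_{F,\nu}$ attached to the finite sets $F\subseteq\omega$.

Enumerate the finite subsets of $\omega$ by the code $\sum_{i\in F}2^i$, and write $G<F$ accordingly; proper subsets of $F$ precede $F$. For $F\ne\emptyset$ let $F'=F\setminus\{\max F\}$. We define finite tuples $d_F=(d_{F,\nu})_{1\le\nu\le r_{F'}}$ for $F\neq\emptyset$, and put
$$X_F=\{d_{S,\nu}:\emptyset\neq S\subseteq F\},\qquad E_F=\operatorname{acl}(X_F),\qquad E_{<F}=\operatorname{acl}\Big(\bigcup_{G<F}X_G\Big).$$
Let $g_F$ be the tuple of the elements of $X_F$ indexed by the pairs $(S,\nu)$. So $E_\emptyset=\operatorname{acl}(\emptyset)$.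

A relevant type over $E_F$ is *new* if it is not $\approx$ any minimal type over any $E_G$, $G\subsetneq F$. Let $p_{F,\nu}$, $\nu=1,\dots,r_F$, represent the $\approx$-classes of new relevant types over $E_F$; $r_F<\omega$ by Lemma 12. At stage $F\ne\emptyset$ choose successively, for $\nu\le r_{F'}$,
$$d_{F,\nu}\models p_{F',\nu}\,\big|\,\operatorname{acl}(E_{<F}\,d_{F,1}\dots d_{F,\nu-1}).$$
This makes sense because $F'<F$, so that $E_{F'}\subseteq E_{<F}$.

**Step 2: finitely many types of generating tuples.** For the Ramsey arguments in Step 6 we need boundedness, so we choose the representatives uniformly.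

Suppose $F_1<F$, $|F_1|=|F|$, and $g_{F_1}\equiv g_F$ as tuples indexed via the order isomorphism $F_1\cong F$. An automorphism $\alpha$ with $\alpha g_{F_1}=g_F$ maps $g_{G_1}$ to the corresponding $g_G$ for all $G_1\subseteq F_1$. So it preserves "relevant", "new" and $\approx$. Hence $r_F=r_{F_1}$, and we may and do take $p_{F,\nu}=\alpha p_{F_1,\nu}$, with $F_1$ the least such set. Thus $r_F$ and the sorts of the $p_{F,\nu}$ depend only on $\mathrm{tp}(g_F)$.

By induction on $k$, the set $\{\mathrm{tp}(g_F):|F|=k\}$ is finite. Indeed, for $|F|=k$ the index set $\{(S,\nu):\emptyset\ne S\subseteq F,\ \nu\le r_{S'}\}$ and the sorts of the $d_{S,\nu}$ depend only on the types $\mathrm{tp}(g_{S'})$ with $|S'|<k$. So they take finitely many values (up to $F\cong[k]$), and $\omega$-categoricity applies. In particular $|\mathcal M\cap E_F|$ is finite, and bounded for $|F|=k$.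

**Step 3: independence and supports.** We show that every element we generate has a least set of indices.

By construction $d_F\perp_{E_{F'}}E_{<F}$: each $d_{F,\nu}$ is independent over $E_{F'}$ from $E_{<F}$ and the previous $d_{F,\mu}$. As $X_{F'}\subseteq\bigcup_{G\subsetneq F}X_G\subseteq E_{<F}$, and $X_F$ consists of $\bigcup_{G\subsetneq F}X_G$ and $d_F$, it follows that
$$X_F\perp_{\bigcup_{G\subsetneq F}X_G}E_{<F}.$$
So Lemma 2 applies to the family $(X_F)_{F\subseteq\{0,\dots,N\}}$ for each $N$, with the subsets listed by their codes. For finite down-sets $\mathcal H_1,\mathcal H_2$ of finite sets,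
$$X_{\mathcal H_1}\perp_{X_{\mathcal H_1\cap\mathcal H_2}}X_{\mathcal H_2}.\tag{3}$$
With $\mathcal H_1=P(F)$ and $\mathcal H_2=P(H)$ we get $E_F\perp_{E_{F\cap H}}E_H$ for finite $F,H$, and therefore $E_F\cap E_H=E_{F\cap H}$. Each finite tuple $x$ in $\bigcup_FE_F$ thus has a least $F=:\mathrm{supp}(x)$ with $x$ in $E_F$.

**Step 4: $|\mathrm{supp}(x)|\le U(x/\emptyset)$.** This bounds the arities. Each unit of rank will account for at most one new index.

Let $c_1,\dots,c_m$ be a chain for $x$ over $\emptyset$, so $m=U(x/\emptyset)$. Put $F=\mathrm{supp}(x)$ and $F_i=\mathrm{supp}(c_1\dots c_i)\subseteq F$. Then $F_0=\emptyset$, and $F_m=F$ because $x\in\operatorname{acl}(c_1\dots c_m)$. We show $|F_i|\le|F_{i-1}|+1$.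

Let $G=F_{i-1}$ and assume $c_i\notin E_G$ (otherwise $F_i=G$). Then $U(c_i/E_G)=1$. List the $d_{S,\nu}$ with $S\subseteq F$, $S\not\subseteq G$ in order of construction as $b_1,\dots,b_N$. Take $l$ minimal with $c_i\in\operatorname{acl}(E_Gb_1\dots b_l)$; $l\ge1$. By Lemma 10 with base $E_G$ and tuples $b_{<l}$ and $b_l$, and by minimality of $l$, $c_i\in\operatorname{acl}(E_Gb_l)$. Let $b_l=d_{S,\nu}$.

* $c_i\notin\operatorname{acl}(E_GE_{S'})$. Indeed, each $d_{R,\mu}$ with $R\subseteq S'$ is in $E_G$ (if $R\subseteq G$) or among $b_1,\dots,b_{l-1}$ (as $R<S$). So $E_{S'}\subseteq\operatorname{acl}(E_Gb_{<l})$, and $l$ was minimal.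
* $b_l\notin\operatorname{acl}(E_GE_{S'})$. Apply (3) to $\mathcal H_1=P(S)$ and $\mathcal H_2=P(G)\cup P(S')\not\ni S$. We have $X_{\mathcal H_1\cap\mathcal H_2}\subseteq E_{<S}$, and $b_l\notin E_{<S}$ by its choice. So $b_l\notin\operatorname{acl}(X_{\mathcal H_1\cap\mathcal H_2})$, and by independence $b_l\notin\operatorname{acl}(X_{\mathcal H_2})=\operatorname{acl}(E_GE_{S'})$.

So over $\operatorname{acl}(E_GE_{S'})$ both $c_i$ and $b_l$ have $U$-rank 1, and $c_i\sim b_l$. That is, $\mathrm{tp}(c_i/E_G)\approx p_{S',\nu}$. As $E_{S'}\perp_{E_{S'\cap G}}E_G$, Lemma 11(c) gives a minimal type over $E_{S'\cap G}$ that is $\approx p_{S',\nu}$. As $p_{S',\nu}$ is new, $S'\cap G$ is not a proper subset of $S'$, so $S'\subseteq G$. Hence $c_i\in\operatorname{acl}(E_Gb_l)\subseteq E_{G\cup\{\max S\}}$, and $F_i\subseteq G\cup\{\max S\}$.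

In particular every home element in $\bigcup_FE_F$ has support of size $\le n$.

**Step 5: the generated sets are elementary submodels.** For infinite $H\subseteq\omega$ let $E_H=\bigcup\{E_F:F\subseteq H\text{ finite}\}$ and $C[H]:=\mathcal M\cap E_H$. We show $C[H]\preceq\mathcal M$. By the Tarski–Vaught test it suffices to show:

($\star$) for every finite tuple $g$ in $E_H$ and every home $a$ there is $a^*\in E_H$ with $a^*\equiv_{\operatorname{acl}(g)}a$.

We induct on $U(a/g)$. If it is $0$, then $a\in\operatorname{acl}(g)\subseteq E_H$ and $a^*=a$ works. Let $U(a/g)>0$. Choose a finite $F\subseteq H$ with $g$ in $E_F$. Replacing $a$ by a realization of $\mathrm{tp}(a/\operatorname{acl}(g))$ independent from $E_F$ over $g$, we may assume $U(a/E_F)=U(a/g)$; we find $a^*\in E_H$ with $a^*\equiv_{E_F}a$.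

*Locate the first unit of rank of $a$.* By Lemma 9 there is $d\in\operatorname{acl}(E_Fa)$ with $U(d/E_F)=1$. Let $p=\mathrm{tp}(d/E_F)$, and let $G\subseteq F$ be of minimal size such that some minimal $q\in S(E_G)$ has $q\approx p$. By Lemma 11(a) there is $d_q\models q|E_F$ with $d_q\sim d$ over $E_F$. Then $d_q\in\operatorname{acl}(E_Gg_Fa)$, $d_q\notin E_F=\operatorname{acl}(E_Gg_F)$ and $U(d_q/E_G)=1$. So Lemma 10 with base $E_G$ gives $d_q\in\operatorname{acl}(E_Ga)$: $q$ is relevant over $E_G$. By minimality of $G$ and transitivity of $\approx$, $q$ is new. So $q\approx p_{G,\nu}$ for some $\nu\le r_G$, and $p\approx p_{G,\nu}$.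

*Realize it by a generator.* Choose $h\in H$ larger than all elements of $F$, and let $S=G\cup\{h\}$, so $S'=G$. Since $F<S$, we have $E_F\subseteq E_{<S}$, and so $d_{S,\nu}\models p_{G,\nu}|E_F$. By Lemma 11(a) there is $d^*\models p$ with $d^*\sim d_{S,\nu}$ over $E_F$; so $d^*\in E_{F\cup\{h\}}\subseteq E_H$.

*Use the induction hypothesis.* Take $a'$ with $a'd^*\equiv_{E_F}ad$. Since $d\in\operatorname{acl}(E_Fa)$ has rank 1 over $E_F$,
$$U(a'/g_Fd^*)=U(a/E_Fd)=U(a/E_F)-1<U(a/g).$$
By induction there is $a^*\in E_H$ with $a^*\equiv_{\operatorname{acl}(g_Fd^*)}a'$, hence $a^*\equiv_{E_F}a'\equiv_{E_F}a$. This proves ($\star$).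

**Step 6: the naming.** We name home elements by their supports and make the naming order-invariant by Ramsey's theorem.

By Step 2 and Ramsey there is an infinite $H_0\subseteq\omega$ such that for each $k\le n$, $|\mathcal M\cap E_F|=N_k$ is constant for $F\in[H_0]^k$. Let $\Lambda=\{(k,i):k\le n,\ 1\le i\le N_k\}$ with $(k,i)$ of arity $k$. For $F\in[H_0]^k$ let $e_0((k,i),F)$, $1\le i\le N_k$, enumerate $\mathcal M\cap E_F$. This defines $e_0:\mathrm{Names}(H_0)\to\mathcal M$. A home element of $E_H$ has its support inside $H$, of size $\le n$; so by Steps 4 and 5
$$e_0(\mathrm{Names}(H))=C[H]\preceq\mathcal M\quad\text{for every infinite }H\subseteq H_0.$$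

For each $m$ there are finitely many types of $e_0|_{\mathrm{Names}(F)}$, $|F|=m$, indexed via $F\cong[m]$, by $\omega$-categoricity. So by Ramsey there are infinite sets $H_0\supseteq H_1\supseteq H_2\supseteq\cdots$ such that this type is constant, $=\Theta_m$, for $F\in[H_m]^m$ (for $m=0$ this is trivial). Choose $h_0<h_1<\cdots$ with $h_j\in H_j$. Then for every $m$ the names over any $m$-subset of $\{h_j:j\ge m\}$ realize $\Theta_m$. The $\Theta_m$ are coherent under order embeddings $[l]\to[m]$: look at an $l$-subset of an $m$-subset of $\{h_j:j\ge m\}$. So by compactness there is $e:\mathrm{Names}(\mathbb Q)\to\mathcal M$ with $e|_{\mathrm{Names}(F)}\models\Theta_{|F|}$ for all finite $F\subseteq\mathbb Q$. The map $e$ satisfies the order-invariance condition by construction. It remains to identify its image.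

**Step 7: the image of $e$ is an elementary submodel.** We apply the Tarski–Vaught test once more. Let $\mathcal M\models\exists x\,\varphi(x,\bar b)$, with $\bar b$ named over $F\subseteq\mathbb Q$, $|F|=m$. Choose an $m$-subset $F_1$ of $H=\{h_j:j\ge m+n\}$, and let $\bar b_1$ be the corresponding tuple of values of $e_0$, so $\bar b_1\equiv\bar b$. As $C[H]\preceq\mathcal M$, there is $e_0(\lambda,S)$ with $S\subseteq H$, $|S|\le n$, satisfying $\varphi(x,\bar b_1)$. Now $|F_1\cup S|\le m+n$ and $F_1\cup S\subseteq\{h_j:j\ge m+n\}$, so the names over $F_1\cup S$ realize $\Theta_{|F_1\cup S|}$. By density of $\mathbb Q$ (and since it has no endpoints) choose $S^*\subseteq\mathbb Q$ with $(F\cup S^*,F,S^*)\cong(F_1\cup S,F_1,S)$ as linear orders with distinguished subsets. The names over $F\cup S^*$ realize the same type, so $\varphi(e(\lambda,S^*),\bar b)$ holds.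

So the image of $e$ is a countable model of $T$, hence isomorphic to $\mathfrak C$. Transporting $e$ along the isomorphism gives an order-invariant naming of $\mathfrak C$ with all arities $\le n$. ∎

## 8. The equivalences, and interpretability in $(\mathbb Q;<)$

**Proof of Theorem 1.** Finite $\mathfrak C$ were treated in Section 2; let $\mathfrak C$ be infinite.

**(1)⇒(2), with the addendum.** Theorem 13 gives an order-invariant naming with arities $\le n$. As $\mathfrak C$ is $\omega$-stable, hence stable, Theorem 4 applies; identify the sets $\mathbb Q$ and $\mathbb N$.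

**(2)⇒(1).** This is the known inclusion together with closure of $\mathcal D$ under interdefinability.

**(1)⇒(3).** $\mathfrak C$ is $\omega$-stable, hence stable. Let $e$ be an order-invariant naming, by Theorem 13. The relation "two names name the same element" and all relations of $\mathfrak C$ pulled back to names are invariant under $\mathrm{Aut}(\mathbb Q;<)$. Represent a set $S$ by its increasing enumeration and code the tags $\lambda$ as in Step 3 of Theorem 4. Invariant relations are definable in the $\omega$-categorical structure $(\mathbb Q;<)$, so this is an interpretation of $\mathfrak C$ in $(\mathbb Q;<)$.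

**(3)⇒(2).** $\mathfrak C$ is $\omega$-categorical, being interpretable in $(\mathbb Q;<)$. Let the interpretation have dimension $d$, domain formula $\delta$ and coordinate map $\pi:\delta(\mathbb Q)\to\mathfrak C$. The orbits of $\mathrm{Aut}(\mathbb Q;<)$ on $\mathbb Q^d$ correspond to surjections $f:[d]\to[k]$, the orbit of $f$ being $\{(s_{f(1)},\dots,s_{f(d)}):s_1<\dots<s_k\}$. Let $\Lambda$ be the set of those $f$ whose orbit lies in $\delta(\mathbb Q)$, with $f$ of arity $k$, and put
$$e(f,\{s_1<\dots<s_k\})=\pi(s_{f(1)},\dots,s_{f(d)}).$$
Then $e$ is surjective. $\mathrm{Aut}(\mathbb Q;<)$ acts on $\mathfrak C$ by automorphisms, via $\alpha\cdot\pi(t)=\pi(\alpha t)$, with $\alpha e(f,S)=e(f,\alpha S)$. Every order isomorphism between finite subsets of $\mathbb Q$ extends to some such $\alpha$. So $e$ is an order-invariant naming. Since $\mathfrak C$ is stable, Theorem 4 applies. ∎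

The equivalence of (1) and (2) says exactly that Lachlan's class $\mathcal D$ equals the class of structures interdefinable with model-complete cores of structures interpretable over equality.
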